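\title{Flattening Betti tables: the cone of Betti vectors of differential modules}

\begin{abstract}
A differential module over a polynomial ring is a graded module with a square-zero endomorphism of a fixed degree $a$, and its minimal free resolution has a Betti vector. Folding a free resolution into a differential module flattens a Betti table to a Betti vector. We prove that flattening maps the cone of Betti tables of finite length modules onto the cone of Betti vectors of differential modules with finite length homology, over every field, in every number of variables and for every $a$. The proof unrolls a differential module into a periodic complex, decomposes a long piece of it into pure tables with an error that is bounded independently of the length, and passes to the limit.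
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be a field, let $n\ge 1$, and let $S=\Bbbk[x_1,\ldots,x_n]$ be the standard graded polynomial ring with homogeneous maximal ideal $\mathfrak m=(x_1,\ldots,x_n)$. For a graded module $M$ we write $M(a)_j=M_{a+j}$, so that $S(-j)$ is free on one generator of degree $j$.

A finitely generated graded module $M$ has a minimal free resolution $\cdots\to F_1\to F_0$, and its \emph{Betti table} $\beta(M)$, with entries $\beta_{i,j}(M)=\dim_\Bbbk\operatorname{Tor}^S_i(M,\Bbbk)_j$, counts the generators of degree $j$ of $F_i$. It lies in $\mathbb V=\bigoplus_{i,j\in\mathbb Z}\mathbb Q$. We call $i$ the \emph{column} of the position $(i,j)$. Let $\mathrm{BS}(S)\subset\mathbb V$ be the rational cone spanned by the Betti tables of graded modules of finite length, that is, the set of their finite combinations with nonnegative rational coefficients. A nonzero element $x$ of a cone spans an \emph{extremal ray} if $x=y+z$ with $y,z$ in the cone forces $y$ and $z$ to be multiples of $x$.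

Fix $a\in\mathbb Z$. A \emph{differential module of degree $a$} is a finitely generated graded $S$-module $D$ with a degree-preserving $S$-linear map $\partial\colon D\to D(a)$ of square zero. These objects form a category $\operatorname{DM}(S,a)$. The homology of $D$ is $H(D)=\ker\partial/\operatorname{im}\partial$, and a quasi-isomorphism is a morphism that induces an isomorphism on homology. A differential module $F$ is \emph{free} if its underlying module is free, and \emph{minimal} if $\partial F\subseteq\mathfrak mF(a)$. Every $D\in\operatorname{DM}(S,a)$ has a minimal free resolution in the sense of Brown and Erman: a quasi-isomorphism $F\to D$ with $F=\bigoplus_jS(-j)^{\beta_j}\in\operatorname{DM}(S,a)$ free and minimal. The \emph{Betti vector} $\beta^{\mathrm{DM}}(D)=(\beta_j)_j$ depends only on $D$ (Lemma~\ref{lem:welldef}) and lies in $\mathbb B=\bigoplus_{j\in\mathbb Z}\mathbb Q\,\varepsilon_j$. Let $\mathrm{BS}^{\mathrm{DM}}(S,a)\subset\mathbb B$ be the rational cone spanned by the Betti vectors of the differential modules of degree $a$ with finite length homology.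

A differential module is a complex that has forgotten its homological degrees. Precisely, a bounded complex $G$ with degree-preserving differentials has a \emph{folding} $\bigoplus_iG_i(ia)\in\operatorname{DM}(S,a)$, whose differential is the sum of the maps $G_i(ia)\to G_{i-1}(ia)=G_{i-1}((i-1)a)(a)$. A generator of degree $j$ of $G_i$ becomes a generator of degree $j-ia$ of the folding, so on the numerical side folding is the linear \emph{flattening map}
\[
\Phi_a\colon\mathbb V\to\mathbb B,\qquad (\text{basis vector in position }(i,j))\longmapsto\varepsilon_{j-ia}.
\]
The folding of the minimal free resolution of a module $M$ is a minimal free resolution of the differential module $(M,\partial=0)$; see Section~\ref{sec:pure}. Hence $\Phi_a$ sends $\mathrm{BS}(S)$ into $\mathrm{BS}^{\mathrm{DM}}(S,a)$, and one asks whether differential modules produce any Betti vectors beyond this image. The following conjecture is posed in \cite{Banks}.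

\begin{quote}
\textbf{Conjecture.} For every $a$, flattening is a surjection of cones $\mathrm{BS}(S)\to\mathrm{BS}^{\mathrm{DM}}(S,a)$. More precisely, the Betti vector of any differential module with finite length homology is a positive rational combination of Betti vectors of differential modules whose homology has a Betti table on an extremal ray of $\mathrm{BS}(S)$.
\end{quote}

The case $n=1$ suggests a positive answer. Let $F$ be minimal and free over $S=\Bbbk[x]$, with finite length homology, and let $Z=\ker\partial$. The quotient $F/Z\cong\partial F$ is torsion-free, hence free, so $F=Z\oplus F'$. The map $\partial\colon F'(-a)\to Z$ is injective with cokernel $H(F)$ and has entries in $\mathfrak m$. Thus $F$ is the folding of the minimal free resolution of its homology, and the homology is a direct sum of cyclic modules $S(-d_0)/(x^{d_1-d_0})$, whose tables are extremal by Lemma~\ref{lem:HK}.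

In two variables this argument breaks down. Over $\Bbbk[x,y]$ the matrix
\begin{equation}\label{eq:ranktwo}
\partial=\begin{pmatrix}xy&-x^2\\ y^2&-xy\end{pmatrix}=\begin{pmatrix}x\\ y\end{pmatrix}\begin{pmatrix}y&-x\end{pmatrix}
\end{equation}
makes $F=S^2$ a minimal free differential module of degree $2$. The kernel of $\partial$ is $S\cdot(x,y)^{T}$ and the image is $\mathfrak m\cdot(x,y)^{T}$, so $H(F)\cong\Bbbk(-1)$ and $\beta^{\mathrm{DM}}(F)=2\varepsilon_0$. The resolution of the homology flattens to a different vector, $\varepsilon_1+2\varepsilon_0+\varepsilon_{-1}$. A nonzero module of finite length has projective dimension $2$ by the Auslander--Buchsbaum formula, so its Betti numbers add up to at least $3$, and $2\varepsilon_0$ is not the flattening of the Betti table of any such module. It is, however, half of one: the Koszul resolution of $S/(x^2,y^2)$ has its generators in positions $(0,0)$, $(1,2)$, $(1,2)$, $(2,4)$ and flattens to $4\varepsilon_0$. So the conjecture can hold only at the level of cones, and a proof cannot simply resolve the homology.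

\begin{theorem}\label{thm:conj}
The conjecture holds, in both of its forms, for every field $\Bbbk$, every $n\ge1$ and every $a\in\mathbb Z$.
\end{theorem}

The theorem follows from a numerical statement. A \emph{degree sequence} is a tuple $d=(d_0<\dots<d_n)$ of integers. Its \emph{pure table} $\pi_d\in\mathbb V$ has the entry $\prod_{h\ne i}|d_h-d_i|^{-1}$ in position $(i,d_i)$ for $0\le i\le n$, and zeros elsewhere. Put $w_a(d)=\Phi_a(\pi_d)$. This vector is nonnegative, with support exactly $\{d_i-ia:0\le i\le n\}$.

\begin{theorem}\label{thm:main}
Let $F\in\operatorname{DM}(S,a)$ be a finitely generated free differential module with $\partial F\subseteq\mathfrak mF(a)$ and finite length homology, and let $\beta\in\mathbb B$ be the vector whose $j$-th entry is the number of generators of $F$ of degree $j$. Then $\beta$ is a nonnegative rational combination of vectors $w_a(d)$.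
\end{theorem}

For $a\ge1$ the vectors $w_a(d)$ span the whole nonnegative orthant, while for $a\le0$ they impose real restrictions (Corollary~\ref{cor:shape}). The proof does not distinguish the two cases.

Here is the idea. The homological degree that $F$ lacks can be restored by force: the maps $\partial\colon F(-ia)\to F(-(i-1)a)$ form a doubly infinite periodic complex, each of whose columns flattens to $\beta$. Cut out $N$ consecutive columns and close the piece at the top with a free resolution. The result is a bounded minimal complex with finite length homology except in column $0$, and its table flattens to $N\beta$ plus a constant. A greedy algorithm of Boij--S\"oderberg type decomposes this table into shifted pure tables, up to a remainder in the lowest $n$ columns (Proposition~\ref{prop:greedy}). Both error terms are bounded independently of $N$, so dividing by $N$ and letting $N\to\infty$ exhibits $\beta$ as a limit of elements of the cone (Section~\ref{sec:limit}). The main work is to show that the algorithm never gets stuck. This rests on an inequality for the tables of minimal complexes that comes from the cohomology of line bundles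 on $(\mathbb P^1)^{n-1}$ (Sections~\ref{sec:ineq} and~\ref{sec:stuck}).

\section{Pure tables and folded pure resolutions}\label{sec:pure}

We first check that the Betti vector is well defined. Let $K$ be the Koszul resolution of $\Bbbk$. For $D\in\operatorname{DM}(S,a)$ let $D\otimes K=\bigoplus_{i=0}^nD\otimes_SK_i(ia)$, with differential $(-1)^i\partial\otimes1+1\otimes\partial_K$ on the $i$-th summand. The sign makes the square zero, so this is again a differential module of degree $a$.

\begin{lemma}\label{lem:welldef}
If $F\to D$ is a quasi-isomorphism with $F$ free and minimal, then $F\otimes_S\Bbbk\cong H(D\otimes K)$ as graded vector spaces. In particular $\beta^{\mathrm{DM}}(D)$ does not depend on $F$.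
\end{lemma}

\begin{proof}
The summands with $i\le p$ form a differential submodule of $D\otimes K$, and the successive quotients are finite direct sums of twists of $(D,\pm\partial)$. Induction on $p$, with the long exact homology sequence and the five lemma, shows that $F\otimes K\to D\otimes K$ is a quasi-isomorphism.

The kernel of the surjection $F\otimes K\to F\otimes\Bbbk$ is $F\otimes K'$, where $K'$ is the exact complex $0\to K_n\to\dots\to K_1\to\mathfrak m\to0$. It is acyclic. Indeed, let $z=\sum z_i$ be a nonzero cycle and let $z_p$ be its lowest nonzero component. The component of the differential of $z$ in place $p-1$ is $(1\otimes\partial_K)z_p$, so this element vanishes. As $F$ is free, $1\otimes\partial_K$ is exact, so $z_p=(1\otimes\partial_K)y$ with $y$ in place $p+1$. Subtracting the differential of $y$ from $z$ raises $p$, and after finitely many steps nothing is left. Hence $H(F\otimes K)\cong H(F\otimes\Bbbk)=F\otimes\Bbbk$, where the last equality is minimality.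
\end{proof}

Let $M$ be a finitely generated graded module with minimal free resolution $F_\bullet$, and regard $M$ as a differential module with $\partial=0$. The folding of $F_\bullet$ is free and minimal, its homology is $\bigoplus_iH_i(F_\bullet)(ia)=M$, and the augmentation $\bigoplus_iF_i(ia)\to F_0\to M$ is a quasi-isomorphism. Therefore
\begin{equation}\label{eq:fold}
\beta^{\mathrm{DM}}(M,0)=\Phi_a(\beta(M)).
\end{equation}

A long complex cannot be decomposed into tables that all live in columns $0,\dots,n$, so we allow pure tables to start in any column. A \emph{strand} is a tuple $\delta=(s;\,d_s<d_{s+1}<\dots<d_{s+n})$ of integers, and its pure table $\pi_\delta\in\mathbb V$ has entries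
\[
(\pi_\delta)_{j,d_j}=\prod_{h\ne j}|d_h-d_j|^{-1}\qquad(s\le j\le s+n)
\]
and zeros elsewhere. Flattening does not see the shift. Put $d'_i=d_{s+i}-sa$ for $0\le i\le n$. Then $d'$ is a degree sequence with the same differences as $\delta$, and the position $(s+i,d_{s+i})$ flattens to $d_{s+i}-(s+i)a=d'_i-ia$. So
\begin{equation}\label{eq:shift}
\Phi_a(\pi_\delta)=w_a(d').
\end{equation}

The entries of pure tables are explained by the Herzog--K\"uhl equations.

\begin{lemma}\label{lem:HK}
\begin{enumerate}
\item[(a)] If $\delta=(s;d_s,\dots,d_{s+n})$ is a strand and $g\in\mathbb Q[z]$ has degree at most $n-1$, then $\sum_j(-1)^j(\pi_\delta)_{j,d_j}\,g(d_j)=0$.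
\item[(b)] If $d$ is a degree sequence and $M$ is a graded module of finite length whose Betti table is supported in the positions $(i,d_i)$, then $\beta(M)$ is a multiple of $\pi_d$. If $M\neq0$, then $\beta(M)$ spans an extremal ray of $\mathrm{BS}(S)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Lagrange interpolation at the $n+1$ points $d_j$ gives $g(z)=\sum_jg(d_j)\prod_{h\ne j}\frac{z-d_h}{d_j-d_h}$. The coefficient of $z^n$ on the left is $0$, so $\sum_jg(d_j)/\prod_{h\ne j}(d_j-d_h)=0$. The product $\prod_{h\ne j}(d_j-d_h)$ has $s+n-j$ negative factors, which gives the claim up to the global sign $(-1)^{s+n}$.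

(b) Write $b_i=\beta_{i,d_i}(M)$. The Hilbert series of $M$ is $(1-z)^{-n}\sum_i(-1)^ib_iz^{d_i}$, and it is a Laurent polynomial because $M$ has finite length. So $\sum_i(-1)^ib_iz^{d_i}$ vanishes to order $n$ at $z=1$. Applying $(z\frac{d}{dz})^e$ and setting $z=1$ gives $\sum_i(-1)^ib_id_i^e=0$ for $0\le e\le n-1$. The $n\times(n+1)$ matrix $(d_i^e)$ has rank $n$, since any $n$ of its columns form an invertible Vandermonde matrix. The solution space is therefore a line, and by (a) it is spanned by the entries of $\pi_d$. Finally, if $\beta(M)=y+z$ with $y,z\in\mathrm{BS}(S)$, then $y$ and $z$ are nonnegative combinations of Betti tables of finite length modules. Betti tables are nonnegative, so those that occur with positive coefficient are supported in the positions $(i,d_i)$, and they are multiples of $\pi_d$.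
\end{proof}

That each $\pi_d$ is realized is the existence theorem for pure resolutions of Eisenbud and Schreyer \cite{ES}, valid over an arbitrary field: for every degree sequence $d$ there is a nonzero graded module $M_d$ of finite length whose minimal free resolution has the form $F_i=S(-d_i)^{b_i}$, $0\le i\le n$. By Lemma~\ref{lem:HK}(b) and \eqref{eq:fold}, the table $\beta(M_d)$ is extremal in $\mathrm{BS}(S)$ and
\begin{equation}\label{eq:Md}
\beta^{\mathrm{DM}}(M_d,0)=\Phi_a(\beta(M_d))\ \text{ is a positive rational multiple of }w_a(d).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:main}]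
Let $D$ have finite length homology and let $F\to D$ be a minimal free resolution. Then $H(F)\cong H(D)$ has finite length, so Theorem~\ref{thm:main} applies to $F$. Dropping zero coefficients and using \eqref{eq:Md}, we write $\beta^{\mathrm{DM}}(D)$ as a positive rational combination of vectors $\beta^{\mathrm{DM}}(M_d,0)$. The homology of $(M_d,0)$ is $M_d$, whose table is extremal. This is the precise form of the conjecture. Each of these vectors is $\Phi_a(\beta(M_d))$, so $\beta^{\mathrm{DM}}(D)\in\Phi_a(\mathrm{BS}(S))$, which is the surjectivity.
\end{proof}

\section{The greedy algorithm}\label{sec:greedy}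

The following setting is used in this section and in Sections~\ref{sec:ineq} and~\ref{sec:stuck}. Let $G$ be a bounded complex of finitely generated graded free $S$-modules with degree-preserving differential $\partial$, and assume that $G$ is \emph{minimal}: $\partial G\subseteq\mathfrak mG$. Write $G_i=\bigoplus_dS(-d)^{\beta_{i,d}}$ and call $\beta=\beta(G)\in\mathbb V$ the table of $G$. Let $i_0\in\mathbb Z\cup\{-\infty\}$ be such that $H_i(G)$ has finite length for all $i>i_0$. Nothing is assumed about the homology in columns $\le i_0$. Inequalities between tables or vectors are meant entrywise.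

\begin{proposition}\label{prop:greedy}
In this setting $\beta=\sum_\delta\lambda_\delta\pi_\delta+R$, where the sum is finite and runs over strands $\delta$, the coefficients $\lambda_\delta$ are positive rational numbers, $0\le R\le\beta$, and $R$ is supported in columns $\le i_0+n-1$. In particular $R=0$ if $i_0=-\infty$.
\end{proposition}

The decomposition is produced from the top column downward, because the hypothesis on the homology is available at the top. A \emph{stage} of the algorithm is a decomposition $\beta=U+\beta'$, where the \emph{used part} $U$ is a nonnegative rational combination of pure tables and the \emph{rest} $\beta'$ is nonnegative. The first stage has $U=0$. At a given stage let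
\[
m_j=\min\{d:\beta'_{j,d}>0\}\in\mathbb Z\cup\{\infty\},
\]
with $m_j=\infty$ if column $j$ of $\beta'$ is zero. If $\beta'\ne0$, let $t$ be the largest column with $m_t<\infty$ and let $s=t-n$. Stop if $\beta'=0$ or $s<i_0$. Otherwise let $\delta=(s;m_s,\dots,m_t)$, let $\lambda$ be maximal with $\beta'-\lambda\pi_\delta\ge0$, and move $\lambda\pi_\delta$ from $\beta'$ to $U$. This step makes sense only if $\delta$ is a strand.

\begin{lemma}\label{lem:key}
At every stage with $\beta'\ne0$ and $s\ge i_0$ we have $m_s<m_{s+1}<\dots<m_t<\infty$.
\end{lemma}

Lemma~\ref{lem:key} is proved in Section~\ref{sec:stuck}. It implies Proposition~\ref{prop:greedy}. Indeed, $\lambda=\min_j\beta'_{j,m_j}/(\pi_\delta)_{j,m_j}$ is a positive rational number, and each step turns at least one nonzero entry of $\beta'$ into zero, so the algorithm terminates. The last rest $R$ satisfies $0\le R\le\beta$, and either $R=0$ or its top column $t$ satisfies $t-n<i_0$.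

\begin{example}\label{ex:splice}
Let $S=\Bbbk[x,y]$ and splice two Koszul complexes:
\[
0\to S(-4)\xrightarrow{\binom{-y}{x}}S(-3)^2\xrightarrow{\binom{-y}{x}(x\ \,y)}S(-1)^2\xrightarrow{(x\ \,y)}S\to0 .
\]
The homology is $\Bbbk$ in column $0$ and $S(-2)/\mathfrak mS(-2)=\Bbbk(-2)$ in column $1$, so $i_0=-\infty$ is allowed. The table has entries $1,2,2,1$ in positions $(0,0),(1,1),(2,3),(3,4)$. The first strand is $(1;1,3,4)$, with pure entries $\frac16,\frac12,\frac13$. Then $\lambda=\min(12,4,3)=3$, and the rest has entries $1,\frac32,\frac12$ in columns $0,1,2$. This is $3$ times the pure table of $(0;0,1,3)$, whose entries are $\frac13,\frac12,\frac16$. Folding with $a=0$ gives a minimal free differential module with Betti vector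
\[
\varepsilon_0+2\varepsilon_1+2\varepsilon_3+\varepsilon_4=3\,w_0(0,1,3)+3\,w_0(1,3,4).
\]
The homology is $\Bbbk\oplus\Bbbk(-2)$, with degree sequences $(0,1,2)$ and $(2,3,4)$; neither of them occurs in the decomposition.
\end{example}

\begin{example}\label{ex:ranktwo}
This example shows the whole proof of Theorem~\ref{thm:main} by hand. Let $F=S^2$ be the differential module \eqref{eq:ranktwo}, with $a=2$ and $\beta^{\mathrm{DM}}(F)=2\varepsilon_0$. Unrolling gives the periodic complex with terms $C_i=S(-2i)^2$. The image $B=\partial F$ is $S^2/\ker\partial$, with minimal resolution $0\to S(-1)\to S^2\to B\to0$. Keeping $C_0,\dots,C_{N-1}$ and closing at the top with this resolution gives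
\[
G^{(N)}\colon\quad 0\to S(-2N-1)\to S(-2N)^2\to S(-2N+2)^2\to\dots\to S(-2)^2\to S^2\to0,
\]
in columns $N+1,N,\dots,0$. The homology has finite length in positive columns, so $i_0=0$. The first strand is $(N-1;2N-2,2N,2N+1)$, with pure entries $\frac16,\frac12,\frac13$ and $\lambda=3$. The second is $(N-2;2N-4,2N-2,2N)$, with pure entries $\frac18,\frac14,\frac18$ and $\lambda=\min(16,6,4)=4$. The rests are as follows.
\[
\begin{array}{l|cccccc}
\text{column}&0&\cdots&N-2&N-1&N&N+1\\
\text{degree}&0&\cdots&2N-4&2N-2&2N&2N+1\\ \hline
\beta(G^{(N)})&2&\cdots&2&2&2&1\\
\text{after step 1}&2&\cdots&2&3/2&1/2&0\\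
\text{after step 2}&2&\cdots&3/2&1/2&0&0
\end{array}
\]
Step 2 reproduces the previous rest one column lower, so it repeats, $N-1$ times in all, with top columns $N,N-1,\dots,2$. The algorithm stops with a remainder whose entries are $\frac32,\frac12$ in columns $0,1$; this is as high as Proposition~\ref{prop:greedy} allows. By \eqref{eq:shift} the flattening of the decomposition reads
\[
N\cdot2\varepsilon_0+(2\varepsilon_0+\varepsilon_{-1})=4(N-1)\,w_2(0,2,4)+3\,w_2(0,2,3)+2\varepsilon_0,
\]
with $w_2(0,2,4)=\frac12\varepsilon_0$ and $w_2(0,2,3)=\frac23\varepsilon_0+\frac13\varepsilon_{-1}$. The cap $2\varepsilon_0+\varepsilon_{-1}$ on the left and the remainder $2\varepsilon_0$ on the right do not grow with $N$. Dividing by $N$ and letting $N\to\infty$ gives $2\varepsilon_0=4\,w_2(0,2,4)$.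
\end{example}

\begin{remark}
Apply Proposition~\ref{prop:greedy} with $i_0=-\infty$ to the minimal free resolution of a finite length module. The table lives in columns $0,\dots,n$, so every strand has $s=0$. Hence $\mathrm{BS}(S)$ is spanned by the tables $\pi_d$, and these give all of its extremal rays.
\end{remark}

\section{Unrolling and the limit}\label{sec:limit}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:greedy}]
Let $C_i=F(-ia)$ for $i\in\mathbb Z$. The map $\partial$ induces degree-preserving maps $C_i\to F(a)(-ia)=C_{i-1}$ with square zero, and every homology module of the complex $C$ is a twist of $H(F)$, hence of finite length. The complex $C$ is unbounded, and a naive truncation has large homology at both ends. Proposition~\ref{prop:greedy} tolerates this at the bottom but not at the top, so we repair the top.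

\emph{The bounded complex.} Let $B=\partial F\subseteq\mathfrak mF(a)$ and let $\cdots\to P_1\to P_0\to B\to0$ be its minimal graded free resolution, which is finite by Hilbert's syzygy theorem. For $N\ge n+1$ define $G=G^{(N)}$ by
\[
G_i=C_i\ \ (0\le i\le N-1),\qquad G_{N+p}=P_p(-Na)\ \ (p\ge0),\qquad G_i=0\ \ (i<0),
\]
where $G_N\to G_{N-1}$ is the composition $P_0(-Na)\to B(-Na)\subseteq C_{N-1}$ and the other maps are those of $C$ and $P$. The image of $G_N$ in $C_{N-1}$ is $B(-Na)$, which is also the image of $C_N$. So $G$ is a bounded complex, and $H_i(G)=H_i(C)$ has finite length for $1\le i\le N-1$. For $i\ge N$ we have $H_i(G)=0$ because $P$ resolves $B$. The complex is minimal, since $C$ and $P$ are and $B(-Na)\subseteq\mathfrak mC_{N-1}$. Proposition~\ref{prop:greedy} applies with $i_0=0$.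

\emph{Flattening.} A generator of $F$ of degree $j$ gives a generator of $C_i$ of degree $j+ia$, which flattens to $\varepsilon_j$. A generator of $P_p$ of degree $e$ gives a generator of $G_{N+p}$ of degree $e+Na$, which flattens to $\varepsilon_{e+Na-(N+p)a}=\varepsilon_{e-pa}$. Hence $\Phi_a(\beta(G^{(N)}))=N\beta+E$, where $E\ge0$ is the flattening of the Betti table of $B$ and does not depend on $N$. Flattening the decomposition of Proposition~\ref{prop:greedy} gives
\[
N\beta+E=p_N+R_N .
\]
Here $p_N$ is a nonnegative rational combination of vectors $w_a(d)$ by \eqref{eq:shift}, and $R_N$ is the flattening of a nonnegative table that is supported in columns $0,\dots,n-1$ and bounded by $\beta(G^{(N)})$. Since $N>n$, these columns are $C_0,\dots,C_{n-1}$, and so $0\le R_N\le n\beta$.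

\emph{The limit.} The vectors $\frac1Np_N=\beta+\frac1N(E-R_N)$ converge to $\beta$. To conclude we need a closed cone that contains all of them. Let $J=\operatorname{supp}\beta\cup\operatorname{supp}E$, a finite set. Since $0\le p_N\le N\beta+E$ and all $w_a(d)$ are nonnegative, every $w_a(d)$ that occurs in $p_N$ with positive coefficient is supported in $J$. This means $d_i-ia\in J$ for $0\le i\le n$, which holds for only finitely many $d$. Let $Q_J\subset\mathbb R^J$ be the real cone generated by the corresponding $w_a(d)$. A finitely generated cone in a finite-dimensional real vector space is closed, so $\beta\in Q_J$. By Carath\'eodory's theorem for cones, $\beta$ is a nonnegative real combination of a linearly independent subset of the generators. The coefficients are the unique solution of a linear system with rational data, so they are rational.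
\end{proof}

\begin{remark}
It matters that the support of $E$, and not only its size, is independent of $N$. For $n=2$ and $a=0$ the vectors $e\,w_0(0,1,e)=\varepsilon_0+\frac{e}{e-1}\varepsilon_1+\frac1{e-1}\varepsilon_e$ tend to $\varepsilon_0+\varepsilon_1$ uniformly as $e\to\infty$. The limit is not a nonnegative combination of vectors $w_0(d)$, because each of these has three nonzero entries.
\end{remark}

\section{An inequality for minimal complexes}\label{sec:ineq}

We return to the setting of Section~\ref{sec:greedy}. Lemma~\ref{lem:key} asserts that certain columns of a table contain entries of small degree. The source of such statements is minimality: an entry $S(-d)\to S(-d')$ of $\partial$ is a form of degree $d-d'$ in $\mathfrak m$, so it is nonzero only if $d'<d$. To use this we turn $G$ into a complex of vector spaces, filtered by the degree $d$, that is exact in high degrees. The linear algebra of such a complex is the following.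

\begin{lemma}\label{lem:filtered}
Let $T$ be a bounded complex of $\Bbbk$-vector spaces with subcomplexes $T_{\le d}\subseteq T_{\le d+1}$, $d\in\mathbb Z$, equal to $0$ for $d\ll0$ and to $T$ for $d\gg0$. Assume that $v_{\ell,d}=\dim H_\ell(T_{\le d}/T_{\le d-1})$ is finite for all $\ell,d$, and that $H_\ell(T)=0$ for $\ell>i_0$. Put $v_\ell=\sum_dv_{\ell,d}$. Then for all integers $s\ge i_0$ and $m$,
\begin{equation}\label{eq:ineq}
\sum_{d\le m}v_{s+1,d}\ \le\ \sum_{d<m}v_{s,d}+\sum_{\ell\ge s+2}(-1)^{\ell-s}v_\ell .
\end{equation}
\end{lemma}

\begin{proof}
Recall the spectral sequence of a complex with a finite filtration. There are spaces $E^r_{\ell,d}$ and maps $\partial^r\colon E^r_{\ell,d}\to E^r_{\ell-1,d-r}$ for $r\ge1$, with $\partial^r\partial^r=0$, such that $E^1_{\ell,d}=H_\ell(T_{\le d}/T_{\le d-1})$, the page $E^{r+1}$ is the homology of $(E^r,\partial^r)$, the maps $\partial^r$ vanish for $r\gg0$, and the stable spaces $E^\infty_{\ell,d}$ are the graded pieces of a filtration of $H_\ell(T)$. We call $\ell$ the \emph{level} of the spot $(\ell,d)$.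

Let $\mu_r(\ell,d)$ be the rank of $\partial^r$ on $E^r_{\ell,d}$. Passing from page $r$ to page $r+1$ lowers the dimension at $(\ell,d)$ by the outgoing rank plus the incoming rank, so
\begin{equation}\label{eq:ranks}
v_{\ell,d}\ \ge\ \sum_r\mu_r(\ell,d)+\sum_r\mu_r(\ell+1,d+r),
\end{equation}
with equality if $\ell>i_0$, because then $E^\infty_{\ell,d}=0$. One may picture $v_{\ell,d}$ points at the spot $(\ell,d)$ and $\mu_r(\ell,d)$ disjoint arrows from $(\ell,d)$ to $(\ell-1,d-r)$: every arrow drops one level and strictly lowers the degree, and every point of level $>i_0$ lies on an arrow.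

Let $O_\ell=\sum_{d,r}\mu_r(\ell,d)$ be the total rank leaving level $\ell$. Summing \eqref{eq:ranks} over $d$ gives $v_\ell=O_\ell+O_{\ell+1}$ for $\ell>i_0$. Since $O_\ell=0$ for $\ell\gg0$, the alternating sum telescopes: $O_{s+2}=\sum_{\ell\ge s+2}(-1)^{\ell-s}v_\ell$. Since $s+1>i_0$, equality holds in \eqref{eq:ranks} at level $s+1$:
\[
\sum_{d\le m}v_{s+1,d}=\sum_{d\le m}\sum_r\mu_r(s+1,d)+\sum_{d\le m}\sum_r\mu_r(s+2,d+r).
\]
The second sum on the right is at most $O_{s+2}$. The first one adds ranks of maps into spots $(s,d')$ with $d'=d-r<m$, so by \eqref{eq:ranks} at level $s$, where only the inequality is needed, it is at most $\sum_{d'<m}v_{s,d'}$.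
\end{proof}

For $n=1$ take $T=(G[x^{-1}])_0$, the degree zero part of the localization, filtered by the degrees of the generators of $G$. Localization is exact and kills modules of finite length, and each generator contributes one basis vector. So $v_{\ell,d}=\beta_{\ell,d}$, levels are columns, and the arrows are the pure tables $S(-d)\to S(-d')$ of the case $n=1$. At the first stage of the algorithm, \eqref{eq:ineq} with $s=t-1$ and $m=m_t$ reads $\beta_{t,m_t}\le\sum_{d<m_t}\beta_{t-1,d}$, which gives $m_{t-1}<m_t$.

For $n\ge2$ one can localize at the generic point of $\mathbb P^{n-1}$, but this loses too much: the complex $S(-1)\xrightarrow{x_1}S$ becomes exact there, although it has two columns and a strand has $n+1$. We need a global construction that reduces a strand with $n+1$ positions to a single arrow. It should annihilate $n-1$ prescribed degrees and assign to every other position one level and one weight. Line bundles on a product of $n-1$ projective lines do exactly this: each factor has one twist with no cohomology, and crossing it moves the cohomology from $H^0$ to $H^1$.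

Fix integers $\rho_1,\dots,\rho_{n-1}$, called \emph{roots}, and put
\[
f(d)=\prod_{\nu=1}^{n-1}(\rho_\nu-d),\qquad q(d)=\#\{\nu:\rho_\nu<d\},\qquad v_{\ell,d}=\beta_{\ell+q(d),d}\,|f(d)|,\qquad v_\ell=\sum_dv_{\ell,d}.
\]
Thus a position $(j,d)$ with $d$ not a root has weight $|f(d)|$ and \emph{level} $j-q(d)$, and positions whose degree is a root are discarded.

\begin{proposition}\label{prop:ineq}
For any roots $\rho_1,\dots,\rho_{n-1}$, the numbers $v_{\ell,d}$ satisfy \eqref{eq:ineq} for all integers $s\ge i_0$ and $m$.
\end{proposition}

\begin{proof}
\emph{A flat map to projective space.} Let $Y=(\mathbb P^1)^{n-1}$ and let $\psi\colon Y\to\mathbb P^{n-1}=\operatorname{Proj}S$ send $([u_\nu:u'_\nu])_\nu$ to the $n$ coefficients of the binary form $\prod_\nu(u_\nu z+u'_\nu w)$ of degree $n-1$. The coefficients are multilinear and do not all vanish, so $\psi$ is a morphism with $\psi^*\mathcal O(1)=\mathcal O_Y(1,\dots,1)$. Over an algebraic closure of $\Bbbk$, a binary form factors into linear forms uniquely up to order and scalars, so $\psi$ has finite fibers. Recall miracle flatness: if $A\to A'$ is a local homomorphism of Noetherian local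 rings with $A$ regular, $A'$ Cohen--Macaulay and $\dim A'=\dim A+\dim A'/\mathfrak m_AA'$, then $A'$ is flat over $A$. At a closed point of $Y$ both local rings are regular of dimension $n-1$ and the fiber has dimension $0$. So $\psi$ is flat at closed points, hence everywhere. For $n=1$ both spaces are points, $f=1$ and $q=0$.

\emph{A complex of line bundles.} The functor $M\mapsto\widetilde M$ from graded modules to sheaves on $\mathbb P^{n-1}$ is exact and kills modules of finite length, so $\widetilde G$ is exact at all $i>i_0$. This is the only place where the hypothesis on the homology is used. Let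
\[
\mathcal G=\psi^*\widetilde G\otimes\mathcal O_Y(\rho_1-1,\dots,\rho_{n-1}-1).
\]
Since $\psi$ is flat, $\mathcal G$ is exact at all $i>i_0$. We have $\mathcal G_i=\bigoplus_d\mathcal G_{i,d}$ with $\mathcal G_{i,d}=\mathcal L_d^{\,\oplus\beta_{i,d}}$ and $\mathcal L_d=\mathcal O_Y(\rho_1-1-d,\dots,\rho_{n-1}-1-d)$. On $\mathbb P^1$ the bundle $\mathcal O(e)$ has $h^0=e+1$, $h^1=0$ for $e\ge-1$ and $h^0=0$, $h^1=-e-1$ for $e\le-1$. With $e=\rho-1-d$, the cohomology has dimension $|\rho-d|$ and sits in degree $0$ if $\rho>d$ and in degree $1$ if $\rho<d$. By the K\"unneth formula, the cohomology of $\mathcal L_d$ has total dimension $|f(d)|$, and if it is nonzero it is concentrated in degree $q(d)$.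

\emph{The complex $T$.} Choose a finite affine open cover of $Y$. As $Y$ is separated, all intersections are affine, and the \v{C}ech complex $\check C^\bullet(\mathcal F)$ of a quasi-coherent sheaf $\mathcal F$ computes its cohomology. Let $T$ be the total complex with $T_\ell=\bigoplus_{i-p=\ell}\check C^p(\mathcal G_i)$. Its differential is a signed sum of the map induced by $\partial$, which fixes $p$, and the \v{C}ech differential, which raises $p$. We claim that $H_\ell(T)=0$ for $\ell>i_0$. Taking sections over affine open sets is exact on quasi-coherent sheaves, so each row $\check C^p(\mathcal G_\bullet)$ is exact at all $i>i_0$. Let $z$ be a nonzero cycle in $T_\ell$ and let $z^p\in\check C^p(\mathcal G_{\ell+p})$ be its nonzero component with least $p$. The component of the differential of $z$ in row $p$ is $\pm\partial z^p$, so $\partial z^p=0$. Since $\ell+p\ge\ell>i_0$, we get $z^p=\partial y$ with $y\in\check C^p(\mathcal G_{\ell+p+1})$. Subtracting $\pm$ the differential of $y$ raises $p$, and there are finitely many rows.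

\emph{The filtration.} Let $T_{\le d}$ be the part of $T$ built from the summands $\mathcal G_{i,d'}$ with $d'\le d$. By minimality $\partial$ maps $\mathcal G_{i,d}$ into $\bigoplus_{d'<d}\mathcal G_{i-1,d'}$. So $T_{\le d}$ is a subcomplex, and $T_{\le d}/T_{\le d-1}$ carries only the \v{C}ech differential. Its homology in degree $\ell$ is $\bigoplus_{i-p=\ell}H^p(Y,\mathcal G_{i,d})$, which has dimension $\beta_{\ell+q(d),d}|f(d)|=v_{\ell,d}$. Lemma~\ref{lem:filtered} applies.
\end{proof}

\section{The algorithm does not get stuck}\label{sec:stuck}

We prove Lemma~\ref{lem:key}. The mechanism is visible at the first stage for $n=2$, where $U=0$, $s=t-2$, and there is one root $\rho$ to choose. Suppose first that $m_{t-1}\ge m_t$. Take $\rho$ below every degree in $\beta$, so that column $j$ has level $j-1$. Levels $\ge s+2$ are empty, and \eqref{eq:ineq} with $m=m_t$ bounds the positive number $v_{s+1,m_t}$ by the weighted entries of column $t-1$ in degrees $<m_t$. There are none, a contradiction. Suppose next that $m_{t-2}\ge m_{t-1}$ and $m_{t-1}<m_t$. Take $\rho=m_t$. The lowest entry of column $t$ is discarded and the others fall to level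 $s+1$, so again levels $\ge s+2$ are empty. In degrees $\le m=m_{t-1}$ levels are columns, so \eqref{eq:ineq} bounds the positive number $v_{s+1,m}$ by the weighted entries of column $t-2$ in degrees $<m$. Again there are none.

At later stages there is a difficulty: $\beta'$ is not the table of a complex, so Proposition~\ref{prop:ineq} applies to $\beta$ only. The remedy is that $U$ satisfies the linear equation of Lemma~\ref{lem:HK}(a) with $g=f$. We choose the roots along the boundary between $U$ and $\beta'$ so that this equation involves exactly the terms of \eqref{eq:ineq}. The equation then shows that $U$ alone fills the left side of \eqref{eq:ineq}, which leaves no room for one particular entry of $\beta'$.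

\begin{proof}[Proof of Lemma~\ref{lem:key}]
\emph{What the history gives.} From one stage to the next $\beta'$ decreases, so no $m_j$ decreases and $t$ does not increase. Consider a stage with $\beta'\ne0$ and $s\ge i_0$. If a strand has been used, let $(s_0;d_{s_0},\dots,d_{s_0+n})$ be the last one; then $s_0\ge s$ and $s_0+n\ge t$. Otherwise put $s_0=\infty$. Every strand used so far starts in a column $\ge s_0$, and in column $j$ it occupies the value that $m_j$ had at that time. Therefore:
\begin{enumerate}
\item[(H1)] if $U_{j,d}>0$ then $d\le m_j$, and if $\beta'_{j,d}>0$ then $d\ge m_j$ and $j\le t$;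
\item[(H2)] column $j$ of $U$ is zero for $j<s_0$, in particular for $j<s$;
\item[(H3)] for $s_0\le j\le t$ we have $d_j\le m_j$, and $U_{j,d}>0$ implies $d\le d_j$.
\end{enumerate}

\emph{The roots.} Suppose that the lemma fails at this stage. Since $m_t<\infty$, there is a largest $i\in\{s,\dots,t-1\}$ with $m_i\ge m_{i+1}$. Put $m=m_{i+1}$. Then $m<m_{i+2}<\dots<m_t<\infty$. The $n-1$ columns $j\in\{s,\dots,t\}\setminus\{i,i+1\}$ are the \emph{root columns}, and we attach a root $\rho_j$ to each. To the right of $i+1$ the numbers $m_j$ increase and can serve. To the left of $i$ nothing is known about their order, so we use the last strand, which does increase and separates $U$ from $\beta'$ by (H3). Define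
\[
\rho_j=m_j\ \ (j\ge i+2),\qquad \rho_j=d_j\ \ (s_0\le j<i),
\]
and for $j<\min(i,s_0)$ let the $\rho_j$ be integers smaller than every degree that occurs in $\beta$, strictly increasing in $j$. We claim:
\begin{enumerate}
\item[(R1)] $\rho_j$ is strictly increasing in $j$, with $\rho_j<m$ for $j<i$ and $\rho_j>m$ for $j\ge i+2$;
\item[(R2)] in a root column $j$, $U_{j,d}>0$ implies $d\le\rho_j$, and $\beta'_{j,d}>0$ implies $d\ge\rho_j$;
\item[(R3)] for $j\in\{i,i+1\}$, $U_{j,d}>0$ implies $d\le m$, and $\beta'_{j,d}>0$ implies $d\ge m$.
\end{enumerate}
For (R1): if $j\ge i+2$ then $\rho_j=m_j>m$. If $s_0\le j<i$ then $\rho_j=d_j<d_{i+1}\le m$ by (H3). If $j<\min(i,s_0)$ then $\rho_j$ is smaller than $m$ and than every $d_h$, because these degrees occur in $\beta$. Each of the three groups increases, so (R1) follows. Statement (R2) is (H1) for $j\ge i+2$. For $s_0\le j<i$ it follows from (H3) and $d\ge m_j\ge d_j$. For $j<\min(i,s_0)$ the column of $U$ is zero by (H2) and $\rho_j$ is below all degrees. Statement (R3) is (H1) for $j=i+1$. For $j=i$, if $\beta'_{i,d}>0$ then $d\ge m_i\ge m$. If $U_{i,d}>0$ then $i\ge s_0$ by (H2), and $d\le d_i<d_{i+1}\le m$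 by (H3); here (H1) would not suffice, since $m_i$ may exceed $m$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.25cm,y=0.75cm]
\fill[gray!25] (0,0) -- (5,0) -- (5,4) -- (4,4) -- (4,3) -- (3,3) -- (3,2) -- (1,2) -- (1,1) -- (0,1) -- cycle;
\draw[gray] (0,0) rectangle (5,5);
\foreach \x in {1,2,3,4} \draw[gray] (\x,0) -- (\x,5);
\foreach \y in {1,3,4} \draw[thick] (0,\y) -- (5,\y);
\draw[dashed] (0,2) -- (5,2);
\node[left] at (0,1) {$\rho_s$};
\node[left] at (0,2) {$m$};
\node[left] at (0,3) {$\rho_{s+3}$};
\node[left] at (0,4) {$\rho_{s+4}$};
\foreach \j in {0,1,2,3,4} \foreach \y/\q in {0.5/0,1.5/1,2.5/1,3.5/2,4.5/3}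
  \node at (\j+0.5,\y) {\pgfmathparse{int(\j-\q)}$\pgfmathresult$};
\node[below] at (0.5,0) {$s$};
\node[below] at (1.5,0) {$i$};
\node[below] at (2.5,0) {$i+1$};
\node[below] at (3.5,0) {$s+3$};
\node[below] at (4.5,0) {$t$};
\end{tikzpicture}
\caption{Levels of positions for $n=4$ and $i=s+1$. Columns run to the right and degrees run upward; the solid horizontal lines are the three roots, and each number is the level minus $s$. The used part $U$ lies in the shaded region and the rest $\beta'$ in the white region, boundaries included. Shaded numbers are $\ge0$, and a shaded $1$ lies below $m$; white numbers are $\le1$, and a white $0$ lies above $m$.}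
\label{fig:levels}
\end{figure}

\emph{Levels.} Form $f$, $q$ and $v_{\ell,d}$ with these roots, and put $u_{\ell,d}=U_{\ell+q(d),d}|f(d)|$ and $u_\ell=\sum_du_{\ell,d}$. Then $u_{\ell,d}\ge0$ and $v_{\ell,d}-u_{\ell,d}=\beta'_{\ell+q(d),d}|f(d)|\ge0$. We bound the level $j-q(d)$ of the positions $(j,d)$ with $d$ not a root. Three facts about $q$ suffice. First, $0\le q\le n-1=t-s-1$. Second, $q$ is nondecreasing and $q(m)=i-s$ by (R1). Third, if $j$ is a root column and $r_j$ is the number of root columns to its left, then $q(d)\le r_j$ for $d<\rho_j$ and $q(d)\ge r_j+1$ for $d>\rho_j$; here $r_j=j-s$ for $j<i$ and $r_j=j-s-2$ for $j\ge i+2$. Together with (H1), (H2) and (R1)--(R3), this gives the following table, drawn in Figure~\ref{fig:levels}.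
\[
\begin{array}{c|lll|lll}
&\multicolumn{3}{c|}{U_{j,d}>0}&\multicolumn{3}{c}{\beta'_{j,d}>0}\\
\text{column}&\text{degree}&q(d)&\text{level}&\text{degree}&q(d)&\text{level}\\ \hline
j>t&\text{any}&\le t-s-1&\ge s+2&\text{none}&&\\
i+2\le j\le t&d<\rho_j&\le j-s-2&\ge s+2&d>\rho_j>m&\ge j-s-1&\le s+1\\
j=i+1&d\le m&\le i-s&\ge s+1&d\ge m&\ge i-s&\le s+1\\
j=i&d\le m&\le i-s&\ge s&d\ge m&\ge i-s&\le s\\
s\le j<i&d<\rho_j<m&\le j-s&\ge s&d>\rho_j&\ge j-s+1&\le s-1\\
j<s&\text{none}&&&\text{any}&\ge0&\le s-1
\end{array}
\]
We read off four consequences.
\begin{enumerate}
\item[(L1)] $u_\ell=0$ for $\ell<s$.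
\item[(L2)] $u_{s+1,d}=0$ for $d>m$, since $U$ reaches level $s+1$ only in columns $\le i+1$, where $d\le m$.
\item[(L3)] $u_\ell=v_\ell$ for $\ell\ge s+2$, since $\beta'$ has no position at these levels.
\item[(L4)] $u_{s,d}=v_{s,d}$ for $d<m$, since $\beta'$ reaches level $s$ only in columns $\ge i$, where $d\ge m$.
\end{enumerate}
Moreover $m$ is not a root by (R1), the position $(i+1,m)$ has level $i+1-(i-s)=s+1$, and $\beta'_{i+1,m}>0$ by the definition of $m$. Hence $u_{s+1,m}<v_{s+1,m}$, and (L2) gives
\begin{equation}\label{eq:strict}
u_{s+1}=\sum_{d\le m}u_{s+1,d}<\sum_{d\le m}v_{s+1,d}.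
\end{equation}

\emph{The contradiction.} The factor $\rho_\nu-d$ of $f(d)$ is negative exactly when $\rho_\nu<d$, so $(-1)^{q(d)}|f(d)|=f(d)$. Therefore
\[
\sum_\ell(-1)^\ell u_\ell=\sum_{j,d}(-1)^{j-q(d)}U_{j,d}|f(d)|=\sum_{j,d}(-1)^jU_{j,d}\,f(d)=0,
\]
by Lemma~\ref{lem:HK}(a), because $U$ is a combination of pure tables and $\deg f=n-1$. Solving for $u_{s+1}$ with (L1) and (L3), then using (L4) and Proposition~\ref{prop:ineq}, which applies because $s\ge i_0$, we get
\[
u_{s+1}=u_s+\sum_{\ell\ge s+2}(-1)^{\ell-s}v_\ell\ \ge\ \sum_{d<m}v_{s,d}+\sum_{\ell\ge s+2}(-1)^{\ell-s}v_\ell\ \ge\ \sum_{d\le m}v_{s+1,d}.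
\]
This contradicts \eqref{eq:strict}.
\end{proof}

With Lemma~\ref{lem:key}, Proposition~\ref{prop:greedy} is proved, and with it Theorems~\ref{thm:main} and~\ref{thm:conj}.

\section{The shape of the cone}\label{sec:shape}

\begin{corollary}\label{cor:shape}
The cone $\mathrm{BS}^{\mathrm{DM}}(S,a)$ is the rational cone spanned by the vectors $w_a(d)$, where $d$ runs over all degree sequences. In particular it does not depend on $\Bbbk$.
\begin{enumerate}
\item[(a)] If $a\ge1$, it is the whole orthant $\mathbb B_{\ge0}$.
\item[(b)] If $a\le0$, each $w_a(d)$ spans an extremal ray, and different $d$ give different rays.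
\end{enumerate}
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} gives one inclusion and \eqref{eq:Md} gives the other.

(a) The cone lies in the orthant. For $e\in\mathbb Z$ the tuple $d=(e,e+a,\dots,e+na)$ is strictly increasing because $a\ge1$, and $d_i-ia=e$ for all $i$. So $w_a(d)$ is a positive multiple of $\varepsilon_e$.

(b) Put $e_i=d_i-ia$. Then $e_{i+1}-e_i=(d_{i+1}-d_i)-a\ge1$, so the support of $w_a(d)$ is the set $\{e_0<\dots<e_n\}$ of exactly $n+1$ elements, and it determines $d$ through $d_i=e_i+ia$. If $w_a(d)$ is a sum of elements of the cone, then these are nonnegative combinations of vectors $w_a(d')$ whose supports lie in $\{e_0,\dots,e_n\}$. Each such support has $n+1$ elements, so it is the whole set and $d'=d$.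
\end{proof}

\begin{remark}
For $a\le0$, every nonzero element of the cone has at least $n+1$ nonzero entries. This shows that neither hypothesis of Theorem~\ref{thm:main} can be dropped. The module $F=S$ with $\partial=0$ is minimal, its homology does not have finite length, and $\varepsilon_0$ is not in the cone. The module $F=S\oplus S(-a)$, with $\partial$ sending the first generator to the second and the second to zero, has zero homology and is not minimal, and $\varepsilon_0+\varepsilon_a$ is not in the cone when $n\ge2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Banks}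
Maya Banks, \emph{Boij-S\"oderberg Conjectures for Differential Modules}, arXiv:2212.03794 (2022).

\bibitem{ES}
Eisenbud and Schreyer, \emph{Betti numbers of graded modules and cohomology of vector bundles}, J. Amer. Math. Soc. \textbf{22} (2009).

\end{thebibliography}
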